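# A measure preserved by every automorphism of a shift

## The measure of maximal entropy as a first guess

A shift is a closed set of bi-infinite words. Its symmetries are the homeomorphisms that commute with translation. Is there always a probability measure on the shift that all of its symmetries preserve? The answer one would first guess is yes, with a definite candidate: the measure of maximal entropy. Symmetries preserve entropy, so they should preserve the measure that has the most of it. Let us fix the terms and test this guess.

**Definition (shift, automorphism, characteristic measure).** Let $A$ be a nonempty finite alphabet and give $A^{\mathbb Z}$ the product topology. Let $T$ be the shift map, $(Tx)_j=x_{j+1}$. A shift $(\mathbb Z,\Sigma)$ is given by a nonempty, closed, shift-invariant set $\Sigma\subset A^{\mathbb Z}$. An automorphism of it is a homeomorphism $\varphi$ of $\Sigma$ with $\varphi T=T\varphi$, and $\mathrm{Aut}(\mathbb Z,\Sigma)$ is the group of all of them. A Borel probability measure $\nu$ on $\Sigma$ is characteristic if $\varphi_*\nu=\nu$ for every $\varphi\in \mathrm{Aut}(\mathbb Z,\Sigma)$.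

For instance, write the full shift on four letters as pairs $(x,z)$ of binary sequences. Then $\varphi(x,z)_j=(x_j,\;z_j+x_{j+1}\bmod 2)$ commutes with $T$ and satisfies $\varphi^2=\mathrm{id}$, so it is an automorphism.

The topological entropy of $\Sigma$ is $h=\lim_n \frac{\log N_n}{2n+1}$, where $N_n$ is the number of words of length $2n+1$ that occur in $\Sigma$ (logarithms are natural). An invariant measure $\mu$ has an entropy $h(\mu)\le h$, recalled in the next section, and it is a measure of maximal entropy if $h(\mu)=h$.

*Test: the full shift on $\{0,1\}$.* Here $h=\log 2$. If $h(\mu)=\log 2$, then each word distribution of $\mu$ of length $L$ has Shannon entropy at least $L\log 2$ (this is (1) below). That is the largest possible value, attained only by the uniform distribution. So the measure of maximal entropy is unique; it is the fair coin-tossing measure. Automorphisms preserve entropy, hence they preserve it. The guess works. The group $\mathrm{Aut}(\mathbb Z,2^{\mathbb Z})$ contains the free group on two generators, so it is not amenable, and amenability could not have given us this measure.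

*Test: a shift with a periodic point.* If $T^px=x$ has a solution in $\Sigma$, the set of its solutions is finite and every automorphism permutes it. The uniform measure on this set is characteristic.

*Test: $\Sigma=\{0^\infty,1^\infty\}$.* Every measure has entropy $0=h$. The exchange of the two points is an automorphism, and it moves every measure except $\frac12(\delta_{0^\infty}+\delta_{1^\infty})$. So the word "the" in the guess was wrong: there may be many measures of maximal entropy, and most of them need not be characteristic.

*Test: two full shifts side by side,* $\Sigma=\{0,1\}^{\mathbb Z}\sqcup\{2,3\}^{\mathbb Z}$. Entropy is affine, so the measures of maximal entropy are exactly $t\alpha+(1-t)\beta$ with $\alpha,\beta$ the two coin-tossing measures. An automorphism fixes this segment pointwise or flips it, and the midpoint is characteristic.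

In general the measures of maximal entropy form a nonempty compact convex set $M$, on which $\mathrm{Aut}(\mathbb Z,\Sigma)$ acts by affine homeomorphisms. When $h=0$, $M$ consists of all invariant measures. The guess must be corrected to: some point of $M$ is fixed by everyone. If the group is amenable, there is such a point. For non-amenable groups no fixed-point theorem applies to arbitrary affine actions, and the following example shows that something specific to shifts must be used.

**Example 1.** Replace the shift by the identity map $T=\mathrm{id}$ on the Cantor set $C$. Every measure is $T$-invariant, of maximal entropy $0$, and the group of automorphisms is $\mathrm{Homeo}(C)$. If $U,V$ are nonempty proper clopen subsets of $C$, then $U,V,C\setminus U,C\setminus V$ are all homeomorphic to $C$, so some homeomorphism of $C$ maps $U$ onto $V$. Split $C=C_1\sqcup C_2\sqcup C_3$ into nonempty clopen pieces. An invariant probability measure $\mu$ would satisfy $\mu(C_1)=\mu(C_1\cup C_2)$, so $\mu(C_2)=0$. In the same way every $\mu(C_i)=0$, which is absurd. There is no characteristic measure.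

For shifts, however, the corrected guess is right. The question is the one posed by Joshua Frisch and Omer Tamuz in "Characteristic measures of symbolic dynamical systems", arXiv:1908.02930 (2019).

**Theorem 1.** Every shift $(\mathbb Z,\Sigma)$ has an $\mathrm{Aut}(\mathbb Z,\Sigma)$-invariant Borel probability measure. It can be chosen to be a measure of maximal entropy.

## Entropy of finite windows

**Information quantities.** For a probability vector $q$ on a finite set, $H(q)=-\sum_a q_a\log q_a$. This is continuous and concave in $q$, and is at most the logarithm of the number of atoms. For finite-valued random variables, $H(U\mid V)$ is the average entropy of the conditional law of $U$ given $V$; we have $H(U,V)=H(V)+H(U\mid V)$, and conditioning on more does not increase entropy. Mutual information is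
$$I(U;V)=H(V)-H(V\mid U)=H(U)-H(U\mid V)\ge 0 .$$
For example, if $U$ is a fair bit and $V=(U,V')$ with $V'$ an independent fair bit, then $H(V)=2\log 2$ but $I(U;V)=\log 2$: mutual information does not count the randomness of $V$ unrelated to $U$. We use two rules. Data processing: if, given $V$, the variable $V'$ is independent of $U$ (in particular if $V'$ is a function of $V$), then $I(U;V')\le I(U;V)$. Chain rule: $I(U;V,V')=I(U;V')+I(U;V\mid V')$, where $I(U;V\mid V')\le H(V\mid V')$. Finally $D(q\|s)=\sum_a q_a\log(q_a/s_a)$, and Pinsker's inequality says $D(q\|s)\ge\frac12\|q-s\|_1^2$.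

**Windows.** Let $P_T(\Sigma)$ be the weak* compact convex set of shift-invariant Borel probability measures on $\Sigma$. For $\mu\in P(\Sigma)$ let $\mu_n$ be the law of $x|_{[-n,n]}$ and $H_n(\mu)=H(\mu_n)$; let $H^{[L]}(\mu)$ be the entropy of $x|_{[0,L)}$. Cylinders are clopen, so these are continuous functions of $\mu$. If $\mu\in P_T(\Sigma)$, then $H_n(\mu)=H^{[2n+1]}(\mu)$ and $H^{[L+L']}(\mu)\le H^{[L]}(\mu)+H^{[L']}(\mu)$. By Fekete's lemma and the Kolmogorov–Sinai theorem,
$$h(\mu)=\lim_L\tfrac1L H^{[L]}(\mu)=\inf_L\tfrac1L H^{[L]}(\mu),\qquad\text{so}\qquad H_n(\mu)\ge(2n+1)h(\mu).\tag{1}$$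
As an infimum of continuous functions, $h(\cdot)$ is upper semicontinuous on $P_T(\Sigma)$. It is also affine (Walters, *An Introduction to Ergodic Theory*, Thm 8.1). Here this is quick: choose $\mu'$ with probability $t$ and $\mu''$ with probability $1-t$, call the choice $\Theta$, and sample $x$. Then $H_n(t\mu'+(1-t)\mu'')-tH_n(\mu')-(1-t)H_n(\mu'')=I(\Theta;x|_{[-n,n]})$ lies in $[0,\log 2]$; divide by $2n+1$.

By the variational principle (ibid., Thm 8.6), $h=\sup_{\mu}h(\mu)$. An upper semicontinuous function on a compact set attains its supremum, so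
$$M=\{\mu\in P_T(\Sigma):h(\mu)=h\}\tag{2}$$
is nonempty; it equals $\{h(\cdot)\ge h\}$, so it is compact, and it is convex because $h(\cdot)$ is affine.

**Automorphisms in windows.** Let $\varphi$ be an automorphism. The map $y\mapsto(\varphi^{-1}y)_0$ is continuous from a compact space to a finite set, so it depends on finitely many coordinates: there is $r\ge1$ such that $(\varphi^{-1}y)_0$ depends only on $y|_{[-r,r]}$. This is the Curtis–Hedlund–Lyndon theorem. Since $\varphi^{-1}$ commutes with $T$, writing $y=\varphi(x)$ we get

$$x|_{[-n,n]}\ \text{ is a function of }\ y|_{[-n-r,n+r]} .\tag{3}$$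

Any larger $r$ also serves. One consequence is $H_{n+r}(\varphi_*\mu)\ge H_n(\mu)$. Dividing by $2n+1$ gives $h(\varphi_*\mu)\ge h(\mu)$, and using $\varphi^{-1}$ as well gives equality. So $\varphi_*M=M$.

## Three lemmas

The proofs below all have the same skeleton: a quantity that grows slowly with the window, a strictly concave functional, and compactness. Each ingredient is a lemma.

**Lemma 1.** Let $q,q'$ be probability vectors on a finite set and $s=\frac12(q+q')$. Then
$$H(s)-\tfrac12H(q)-\tfrac12H(q')\ \ge\ \tfrac18\|q-q'\|_1^2 .$$

**Proof.** We have $D(q\|s)=-H(q)-\sum_a q_a\log s_a$ and similarly for $q'$. Averaging, $\frac12D(q\|s)+\frac12D(q'\|s)=-\frac12H(q)-\frac12H(q')-\sum_a s_a\log s_a$, which is the left side. Moreover $\|q-s\|_1=\|q'-s\|_1=\frac12\|q-q'\|_1$, so by Pinsker each relative entropy is at least $\frac12\cdot\frac14\|q-q'\|_1^2$. $\square$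

**Lemma 2.** Let $(J_n)$ be nonnegative and nondecreasing with $J_n=o(n)$. For all $r\ge1$, $\delta>0$, $n_0$ there is $n\ge n_0$ with $J_{n+r}-J_n<\delta$.

**Proof.** Otherwise, adding the increments along $n_0,n_0+r,n_0+2r,\dots$ gives $J_{n_0+kr}\ge k\delta$ for all $k$. Then $J_{n_0+kr}/(n_0+kr)$ has lower limit at least $\delta/r>0$, a contradiction. $\square$

**Lemma 3.** Let $X$ be compact metrizable, $\Gamma$ a group of homeomorphisms of $X$, and $M\subset P(X)$ closed. For each $n$ let $\mu\mapsto\mu_n$ be a continuous map from $P(X)$ to the probability vectors on a finite set. Assume that $\|\mu_n-\nu_n\|_1\le\|\mu_{n+1}-\nu_{n+1}\|_1$ always, and that $\mu_n=\nu_n$ for all $n$ implies $\mu=\nu$. If for every finite $F\subset\Gamma$, $n_0\in\mathbb N$ and $\delta>0$ the set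
$$K(F,n_0,\delta)=\{\mu\in M:\|\mu_{n_0}-(\varphi_*\mu)_{n_0}\|_1\le\delta\ \text{ for all }\varphi\in F\}$$
is nonempty, then $M$ contains a $\Gamma$-invariant measure.

**Proof.** Each $K(F,n_0,\delta)$ is closed, because $\varphi_*$ and $\mu\mapsto\mu_{n_0}$ are continuous. The set $K(F\cup F',\max(n_0,n_0'),\min(\delta,\delta'))$ is contained in both $K(F,n_0,\delta)$ and $K(F',n_0',\delta')$, since norms do not increase when the window shrinks. So finitely many of these sets always have a common point, and by compactness of $M$ all of them have a common point $\mu$. For each $\varphi\in\Gamma$ and $n_0$ we get $\|\mu_{n_0}-(\varphi_*\mu)_{n_0}\|_1\le\delta$ for every $\delta>0$. Hence $\mu_{n_0}=(\varphi_*\mu)_{n_0}$ for all $n_0$, and $\varphi_*\mu=\mu$. $\square$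

For shifts we take $\mu_n$ to be the law of $x|_{[-n,n]}$. Marginalizing does not increase $\|\cdot\|_1$, and the laws on central windows determine the measure.

## Maximizing window entropy: zero entropy and the two-block example

A sensible way to single out a point of $M$ is to maximize a strictly concave functional over it. Entropy $h(\cdot)$ is constant on $M$, so it is of no use; but $H_n$ is strictly concave in $\mu_n$ by Lemma 1. It is not invariant under automorphisms, but by (3) an automorphism changes it only through the window size. Put $S_n=\sup_{\mu\in M}H_n(\mu)$, a nondecreasing sequence with $S_n\le\log N_n$.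

*If $h=0$, this works.* Then $S_n=o(n)$. Given a finite $F$, $n_0$ and $\delta$, let $r$ serve in (3) for all $\varphi\in F$, and use Lemma 2 to find $n\ge n_0$ with $S_{n+r}-S_n<\delta$. Take $\mu\in M$ with $H_n(\mu)>S_n-\delta$. For $\varphi\in F$, both $H_{n+r}(\mu)$ and $H_{n+r}(\varphi_*\mu)$ are at least $H_n(\mu)>S_{n+r}-2\delta$. The midpoint $\frac12(\mu+\varphi_*\mu)$ lies in $M$, so by Lemma 1
$$S_{n+r}\ge H_{n+r}\big(\tfrac12(\mu+\varphi_*\mu)\big)\ge S_{n+r}-2\delta+\tfrac18\|\mu_{n+r}-(\varphi_*\mu)_{n+r}\|_1^2 .$$
Hence $\|\mu_{n_0}-(\varphi_*\mu)_{n_0}\|_1\le4\sqrt\delta$, and Lemma 3 gives Theorem 1 when $h=0$.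

*If $h>0$, it stops at Lemma 2.* For $\mu\in M$ the increments $H^{[L+1]}(\mu)-H^{[L]}(\mu)=H(x_L\mid x|_{[0,L)})$ are nonincreasing in $L$ with limit $h$, so each is at least $h$. Therefore $H_{n+r}(\mu)\ge H_n(\mu)+2rh$, and so $S_{n+r}-S_n\ge2rh$ for every $n$. The increment is never small. Subtracting $(2n+1)h$ restores sublinear growth but does not change which measures maximize $H_n$, and these can be the wrong ones.

**Example 2.** Let $Y=\{0,1\}^{\mathbb Z}$ and let $Y^{[2]}$ be its two-block recoding: the set of sequences $(x_jx_{j+1})_{j\in\mathbb Z}$ with $x\in Y$, over the alphabet $\{00,01,10,11\}$. Put $\Sigma=Y\sqcup Y^{[2]}$. The recoding and its inverse together give an automorphism that swaps the two parts. Each part has a unique measure of maximal entropy, $\alpha$ on $Y$ and $\beta$ on $Y^{[2]}$, the image of $\alpha$; so $M=\{t\alpha+(1-t)\beta\}$, and the only characteristic measure in $M$ is $\frac12(\alpha+\beta)$. A word of length $2n+1$ reveals its part. It carries $2n+1$ fair bits under $\alpha$ and $2n+2$ fair bits under $\beta$. With $\eta(t)=-t\log t-(1-t)\log(1-t)$,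
$$H_n(t\alpha+(1-t)\beta)=\eta(t)+(2n+1)\log2+(1-t)\log 2 .$$
The derivative in $t$ vanishes when $(1-t)/t=2$. So for every $n$ the unique maximizer is $\frac13\alpha+\frac23\beta$, which the swap does not preserve.

The fault is clear in the example: $H_n$ also counts the bits that each component produces by itself, and recoding changes their number by a boundary term. The term $\eta(t)$, the information about *which* component was sampled, is maximal at $t=\frac12$, the right place. We should keep the second kind of information and discard the first. Mutual information does exactly this.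

## Ensembles and the capacity $J_n$

We continue with a shift $\Sigma$ and the set $M$ of (2).

**Definition (ensemble).** An ensemble is a finite list $m=(p_i,\mu_i)_{i\le k}$ with $\mu_i\in M$, $p_i\ge0$, $\sum_ip_i=1$. Its barycenter is $b(m)=\sum_ip_i\mu_i$, which lies in $M$ by convexity. For an automorphism $\varphi$ put $\varphi m=(p_i,\varphi_*\mu_i)_{i\le k}$, an ensemble with $b(\varphi m)=\varphi_*b(m)$. Let $\Theta=i$ with probability $p_i$ and, given $\Theta=i$, let $x\sim\mu_i$. Put
$$I_n(m)=I(\Theta;x|_{[-n,n]})=H_n(b(m))-\sum_ip_iH_n(\mu_i),\qquad J_n=\sup_mI_n(m).\tag{4}$$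

One may read this as a noisy channel: the input is $\Theta$, the output is the word, and $J_n$ is the capacity. In Example 2, take $\mu_i=t_i\alpha+(1-t_i)\beta$ and $\bar t=\sum_ip_it_i$. The terms linear in $t$ cancel in (4), and $I_n(m)=\eta(\bar t)-\sum_ip_i\eta(t_i)\le\log2$. Equality requires $\bar t=\frac12$, so every optimal ensemble has barycenter $\frac12(\alpha+\beta)$. The capacity finds the characteristic measure, for every $n$.

Four properties carry the proof.

**Property (a): monotonicity.** $I_n(m)\le I_{n+1}(m)$, hence $J_n\le J_{n+1}$. Indeed the smaller word is a function of the larger one.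

**Property (b): automorphisms only enlarge the window.** If $r$ serves for $\varphi$ in (3), then $I_{n+r}(\varphi m)\ge I_n(m)$ for all $n$ and $m$. With $y=\varphi(x)$, the pair $(\Theta,y)$ realizes the ensemble $\varphi m$, and $x|_{[-n,n]}$ is a function of $y|_{[-n-r,n+r]}$. Data processing gives the claim. Note that the local rule used is that of $\varphi^{-1}$, because we recover $x$ from $y$.

**Property (c): the capacity is sublinear.** We have $H_n(b(m))\le\log N_n$, and $H_n(\mu_i)\ge(2n+1)h(\mu_i)=(2n+1)h$ by (1). Hence
$$0\le J_n\le\log N_n-(2n+1)h=o(n).$$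
This is where maximal entropy enters: the linear growth of the two terms in (4) is the same.

**Property (d): strict concavity.** For ensembles $m,m'$ let $\frac12m+\frac12m'$ be the concatenated list with halved weights. Then
$$I_n(\tfrac12m+\tfrac12m')\ \ge\ \tfrac12I_n(m)+\tfrac12I_n(m')+\tfrac18\|b(m)_n-b(m')_n\|_1^2 .$$
The subtracted sum in (4) for the concatenation is the average of the two subtracted sums. With $q=b(m)_n$, $q'=b(m')_n$, $s=\frac12(q+q')$, the difference $I_n(\frac12m+\frac12m')-\frac12I_n(m)-\frac12I_n(m')$ is therefore exactly $H(s)-\frac12H(q)-\frac12H(q')$, and Lemma 1 applies.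

## Near-optimal ensembles have nearly invariant barycenters

**Proof of Theorem 1.**

**Step 1. Find a window where enlarging by $r$ gains almost nothing.** Fix a finite $F\subset\mathrm{Aut}(\mathbb Z,\Sigma)$, $\delta>0$ and $n_0$. Choose $r\ge1$ that serves in (3) for all $\varphi\in F$. By (a), (c) and Lemma 2 there is $n\ge n_0$ with $J_{n+r}-J_n<\delta$.

**Step 2. An ensemble and its image are both near-optimal at level $n+r$.** Choose $m$ with $I_n(m)>J_n-\delta$. By (a) and (b), for every $\varphi\in F$,
$$I_{n+r}(m)\ge I_n(m)>J_{n+r}-2\delta,\qquad I_{n+r}(\varphi m)\ge I_n(m)>J_{n+r}-2\delta .$$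

**Step 3. Strict concavity brings the barycenters together.** Apply (d) at level $n+r$ with $m'=\varphi m$. Since $\frac12m+\frac12\varphi m$ is an ensemble and $b(\varphi m)=\varphi_*b(m)$,
$$J_{n+r}\ge I_{n+r}(\tfrac12m+\tfrac12\varphi m)\ge J_{n+r}-2\delta+\tfrac18\|b(m)_{n+r}-(\varphi_*b(m))_{n+r}\|_1^2 .$$
So $\|b(m)_{n+r}-(\varphi_*b(m))_{n+r}\|_1\le4\sqrt\delta$. Marginalizing to $[-n_0,n_0]$, we see that $b(m)\in M$ lies in $K(F,n_0,4\sqrt\delta)$.

**Step 4. Pass to the limit.** Since $\delta$ was arbitrary, all the sets $K(F,n_0,\delta)$ of Lemma 3 are nonempty, with $\Gamma=\mathrm{Aut}(\mathbb Z,\Sigma)$. Lemma 3 gives a $\Gamma$-invariant measure in $M$. $\blacksquare$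

## Invariant convex sets of measures on a shift

Of the set $M$, Steps 1–4 used only that it is closed, convex, invariant and nonempty, together with property (c). Property (c) compared with the word count $N_n$. For other sets of measures we need a replacement, and Dini's theorem supplies it. A set $M$ of measures is called $\Gamma$-invariant if $\varphi_*M=M$ for all $\varphi\in\Gamma$.

**Theorem 2.** Let $\Gamma\le\mathrm{Aut}(\mathbb Z,\Sigma)$ be any subgroup, and let $M\subset P_T(\Sigma)$ be nonempty, closed, convex and $\Gamma$-invariant. Then $M$ contains a $\Gamma$-invariant measure, which can be chosen to maximize entropy among elements of $M$. Consequently, if $T\in\Gamma$, every nonempty closed convex $\Gamma$-invariant $K\subset P(\Sigma)$ contains a $\Gamma$-invariant measure.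

**Proof.**

**Step 1. Make the entropy constant.** Let $h_M=\max_Mh(\cdot)$, attained by upper semicontinuity, and $M'=\{\mu\in M:h(\mu)=h_M\}$. This set is nonempty, and it is closed because $M'=\{\mu\in M:h(\mu)\ge h_M\}$. It is convex because $h(\cdot)$ is affine, and $\Gamma$-invariant because automorphisms preserve entropy. Define ensembles, $I_n$ and $J_n$ with $M'$ in place of $M$. Properties (a), (b) for $\varphi\in\Gamma$, and (d) hold with the same proofs.

**Step 2. The capacity is sublinear.** By subadditivity $H^{[2L]}\le2H^{[L]}$, so the continuous functions $2^{-k}H^{[2^k]}$ decrease on the compact set $M'$. They converge pointwise to the constant $h_M$, hence uniformly, by Dini's theorem. Put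
$$E_L=\sup_{\mu\in M'}\big(H^{[L]}(\mu)-Lh_M\big).$$
Then $0\le E_L\le L\log|A|$ by (1), and $E_{L+L'}\le E_L+E_{L'}$. By Fekete's lemma $E_L/L$ converges. Uniform convergence says $E_{2^k}/2^k\to0$, so the limit is $0$ and $E_L=o(L)$. For an ensemble $m$ we have $b(m)\in M'$ and $H_n(\mu_i)\ge(2n+1)h_M$, so
$$I_n(m)\le H_n(b(m))-(2n+1)h_M\le E_{2n+1},\qquad 0\le J_n\le E_{2n+1}=o(n).$$

**Step 3. Conclude.** Steps 1–4 of the proof of Theorem 1, with $F\subset\Gamma$ and $M'$ in place of $M$, give a $\Gamma$-invariant measure in $M'$.

**Step 4. Sets of measures not assumed shift-invariant.** Let $T\in\Gamma$ and let $K\subset P(\Sigma)$ be nonempty, closed, convex and $\Gamma$-invariant. The continuous affine map $T_*$ maps the compact convex set $K$ to itself, so by Markov–Kakutani $K\cap P_T(\Sigma)\ne\emptyset$. This set is closed and convex. It is $\Gamma$-invariant: if $T_*\mu=\mu$ and $\varphi\in\Gamma$, then $T_*\varphi_*\mu=\varphi_*T_*\mu=\varphi_*\mu$. Apply the first part to it. $\blacksquare$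

For $f\in C(\Sigma)$, an equilibrium state is a measure in $P_T(\Sigma)$ that maximizes $h(\mu)+\int f\,d\mu$; for constant $f$ it is a measure of maximal entropy.

**Corollary 1 (equilibrium states).** Let $\Gamma\le\mathrm{Aut}(\mathbb Z,\Sigma)$ and let $f\in C(\Sigma)$ satisfy $\int f\,d\varphi_*\mu=\int f\,d\mu$ for all $\mu\in P_T(\Sigma)$ and $\varphi\in\Gamma$. Then $f$ has a $\Gamma$-invariant equilibrium state.

**Proof.** The function $h(\mu)+\int f\,d\mu$ is upper semicontinuous and affine on $P_T(\Sigma)$, and $\Gamma$ preserves it. So its set of maximizers is nonempty, closed, convex and $\Gamma$-invariant, and Theorem 2 applies. $\blacksquare$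

**Corollary 2.** No nonempty shift $Z$ is conjugate to $Z\sqcup Z$.

**Proof.** Suppose $Z$ is conjugate to $Z\sqcup Z$. Then $Z$ splits into two clopen shift-invariant copies of itself. Splitting the second copy again, $Z=Z_1\sqcup Z_2\sqcup Z_3$ with each $Z_i$ clopen, shift-invariant and conjugate to $Z$. Now $Z_1\cup Z_2$ is conjugate to $Z\sqcup Z$, hence to $Z$ and to $Z_1$; likewise $Z_3$ is conjugate to $Z_2\cup Z_3$. Gluing these conjugacies gives an automorphism of $Z$ that maps $Z_1\cup Z_2$ onto $Z_1$ and $Z_3$ onto $Z_2\cup Z_3$. Also every permutation of the pieces $Z_i$ is realized by an automorphism. Let $\mu$ be a characteristic measure, which exists by Theorem 1. The first automorphism gives $\mu(Z_1\cup Z_2)=\mu(Z_1)$, so $\mu(Z_2)=0$. The permutations give $\mu(Z_1)=\mu(Z_2)=\mu(Z_3)$. So $\mu(Z)=0$, a contradiction. $\blacksquare$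

## Expansive homeomorphisms and random labels

**Definition (expansive).** A homeomorphism $T$ of a compact metric space $(X,d)$ is expansive if there is $\varepsilon>0$, an expansiveness constant, such that $d(T^jx,T^jy)<\varepsilon$ for all $j\in\mathbb Z$ implies $x=y$.

A shift is expansive: with $d(x,y)=2^{-\min\{|j|:x_j\ne y_j\}}$ for $x\neq y$, the constant $\varepsilon=1$ works. An isometry of an infinite compact space is not expansive, since distinct points may be arbitrarily close and then stay so.

**Theorem 3.** Let $T$ be an expansive homeomorphism of a nonempty compact metrizable space $X$, let $\Gamma$ be any group of homeomorphisms of $X$ commuting with $T$, and let $M\subset P_T(X)$ be nonempty, closed, convex and $\Gamma$-invariant. Then $M$ contains a $\Gamma$-invariant measure, which can be chosen of maximal entropy in $M$. In particular $(X,T)$ has a measure of maximal entropy invariant under all automorphisms.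

Here automorphisms are the homeomorphisms commuting with $T$. The last sentence is the case $M=P_T(X)$ with $\Gamma$ the group of all automorphisms.

Two things are lost when $X$ is not zero-dimensional. Words would have to come from a partition of $X$, and a piece with nonempty boundary does not give a weak* continuous function $\mu\mapsto\mu(\text{piece})$ on $P(X)$. And an automorphism need no longer be given by a finite rule on words, so property (b) has no reason to hold exactly. The remedy for the first is to give each point *random* labels, drawn from a partition of unity. The remedy for the second is to prove (b) up to an error $\eta$ that does not depend on the window; for this we need an exponential form of expansiveness.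

### An exponential form of expansiveness

By Fathi (*Comm. Math. Phys.* 126 (1989), Thm 5.1) there are a compatible metric $d$ and constants $k>1$, $\varepsilon>0$ with
$$\max\{d(Tx,Ty),d(T^{-1}x,T^{-1}y)\}\ge\min\{k\,d(x,y),\varepsilon\}\qquad\text{for all }x,y.\tag{5}$$

For a shift, the metric above satisfies (5) with $k=2$, $\varepsilon=\frac12$. If the first difference is at distance $m\ge1$ from $0$, one of $T,T^{-1}$ brings it to distance $m-1$ and doubles $d$. If $x_0\ne y_0$, then $d(Tx,Ty)\ge\frac12$.

Here is a case with $X$ connected. Let $T$ be the map of $\mathbb R^2/\mathbb Z^2$ given by $B=\begin{pmatrix}2&1\\1&1\end{pmatrix}$, with eigenvalues $\lambda=\frac{3+\sqrt5}2$ and $\lambda^{-1}$. Write $v=v_u+v_s$ in eigenvectors, put $\|v\|=\max(|v_u|,|v_s|)$, and let $d(x,y)$ be the smallest norm of a lift of $x-y$. Then $\max(\|Bv\|,\|B^{-1}v\|)\ge\lambda\|v\|$, while $\|B^{\pm1}v\|\le\lambda\|v\|$. Let $c>0$ be the smallest norm of a nonzero integer vector. If $\lambda d(x,y)<c/2$ and $v$ is a shortest lift of $x-y$, then $B^{\pm1}v$ has norm less than $c/2$, and any other lift of $T^{\pm1}x-T^{\pm1}y$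 has norm more than $c/2$; so $d(T^{\pm1}x,T^{\pm1}y)=\|B^{\pm1}v\|$, and the left side of (5) is at least $\lambda d(x,y)$. If $\lambda d(x,y)\ge c/2$, then $d(Tx,Ty)\ge\lambda^{-1}d(x,y)\ge c/(2\lambda^2)$. So (5) holds with $k=\lambda$ and $\varepsilon=c/(2\lambda^2)$.

**Lemma 4.** If $d(T^jx,T^jy)<\varepsilon$ for all $|j|\le n$, then $d(x,y)\le\varepsilon k^{-n}$. In particular $\varepsilon$ is an expansiveness constant.

**Proof.** Put $D_i=\max_{|j|\le i}d(T^jx,T^jy)$. Let $i<n$, and let $|j|\le i$ attain $D_i$. Applying (5) to $T^jx,T^jy$ gives $\min\{kD_i,\varepsilon\}\le D_{i+1}<\varepsilon$. So the minimum is $kD_i$, and $kD_i\le D_{i+1}$. Hence $d(x,y)=D_0\le k^{-n}D_n\le\varepsilon k^{-n}$. If the hypothesis holds for all $n$, then $x=y$. $\square$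

### The label process

Cover $X$ by finitely many balls $B(z_a,\varepsilon/4)$, $a\in A$. Put $g_a=\max(0,\frac\varepsilon4-d(\cdot,z_a))$ and $f_a=g_a/\sum_{a'}g_{a'}$. The functions $g_a$ are Lipschitz and their sum is bounded below by a positive constant, so $(f_a)$ is a Lipschitz partition of unity. Choose $\Lambda$ with
$$\tfrac12\sum_a|f_a(x)-f_a(y)|\le\Lambda\,d(x,y).\tag{6}$$
The closure of $\{f_a>0\}$ has diameter at most $\varepsilon/2<\varepsilon$.

**Definition (label process).** For $\mu\in P(X)$ let $\hat\mu$ be the law of $(x,\omega)\in X\times A^{\mathbb Z}$ where $x\sim\mu$ and, given $x$, the labels $\omega_j$ are independent with $P(\omega_j=a\mid x)=f_a(T^jx)$. Let $\bar\mu$ be the law of $\omega$.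

If $X$ is a shift over $A$ and we use $f_a(x)=1$ for $x_0=a$ and $0$ otherwise, then $\omega=x$ and we are back in the earlier setting.

The probability under $\bar\mu$ that $\omega$ agrees with a given word $(w_j)$ on a finite window is $\int\prod_jf_{w_j}(T^jx)\,d\mu(x)$. So $\mu\mapsto\bar\mu$ is affine and weak* continuous. If $(x,\omega)\sim\hat\mu$, then given $x$ the labels $\omega_{j+1}$ are independent with laws $f(T^j(Tx))$; so if $\mu\in P_T(X)$, then $\hat\mu$ is invariant under $T\times\sigma$ and $\bar\mu$ under $\sigma$, where $\sigma$ is the shift on $A^{\mathbb Z}$.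

**Lemma 5.** (i) If $\bar\mu=\bar\nu$, then $\mu=\nu$. (ii) For $\mu\in P_T(X)$, with $g=-\sum_af_a\log f_a$ (and $0\log0=0$),
$$h(\bar\mu)=h(\mu)+\int g\,d\mu .$$

**Proof.**

**Step 1. The labels determine the point.** The set $R=\{(x,\omega):T^jx\in\overline{\{f_{\omega_j}>0\}}\text{ for all }j\}$ is closed in $X\times A^{\mathbb Z}$, hence compact, and $\hat\mu(R)=1$, since almost surely $f_{\omega_j}(T^jx)>0$ for all $j$. If $(x,\omega),(x',\omega)\in R$, then $d(T^jx,T^jx')\le\varepsilon/2$ for all $j$, so $x=x'$. Thus the projection of $R$ to $A^{\mathbb Z}$ is a continuous injection of a compact space. Its image is closed, and its inverse $\omega\mapsto(x(\omega),\omega)$ is continuous on that image. So $\mu$ is the image of $\bar\mu$ under $\omega\mapsto x(\omega)$, which proves (i). If $\mu\in P_T(X)$, the projection is an isomorphism from $(\hat\mu,T\times\sigma)$ to $(\bar\mu,\sigma)$, so $h(\bar\mu)=h(\hat\mu)$.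

**Step 2. The entropy of $\hat\mu$.** The formula $h(\hat\mu)=h(\mu)+\int g\,d\mu$ is a case of the Abramov–Rokhlin formula; here is a direct proof. Let $\xi$ be a finite Borel partition of $X$, let $\xi(x)$ be the piece that contains $x$, and let $\xi^L=(\xi(T^jx))_{0\le j<L}$. Let $\alpha$ be the partition by $\omega_0$. Then
$$H(\xi^L,\omega|_{[0,L)})=H(\xi^L)+H(\omega|_{[0,L)}\mid\xi^L).$$
Conditioning on all of $x$ lowers the last term at most to $\int\sum_{0\le j<L}g(T^jx)\,d\mu=L\int g\,d\mu$, by conditional independence and invariance. On the other side it is at most $\sum_{0\le j<L}H(\omega_j\mid\xi(T^jx))=L\,H(\omega_0\mid\xi)$. Dividing by $L$ and letting $L\to\infty$,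
$$h(\mu,\xi)+\int g\,d\mu\ \le\ h(\hat\mu,\xi\vee\alpha)\ \le\ h(\mu,\xi)+H(\omega_0\mid\xi).\tag{7}$$
Now let $\xi$ run through an increasing sequence of partitions $\xi_i$ whose pieces have diameters tending to $0$. The $\xi_i$ generate the Borel sets of $X$, and the $\xi_i\vee\alpha$ with their translates generate those of $X\times A^{\mathbb Z}$, so $h(\mu,\xi_i)\to h(\mu)$ and $h(\hat\mu,\xi_i\vee\alpha)\to h(\hat\mu)$. On a piece $C$ with $\mu(C)>0$, the law of $\omega_0$ given $C$ is the average of $f=(f_a)_a$ over $C$. By (6) it is within $2\Lambda\,\mathrm{diam}(C)$ of $f(x)$ in $\|\cdot\|_1$ for each $x\in C$. Since $H$ is uniformly continuous on probability vectors and $g(x)=H(f(x))$, we get $H(\omega_0\mid\xi_i)\to\int g\,d\mu$. So (7) becomes the claimed equality in the limit. $\square$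

### Proof of Theorem 3

**Step 1. Reduce to constant entropy.** The entropy is finite, affine and upper semicontinuous on $P_T(X)$ (Walters, Thms 8.1 and 8.2), and elements of $\Gamma$ preserve it. As in Theorem 2, the set of entropy maximizers in $M$ is nonempty, closed, convex and $\Gamma$-invariant. Replace $M$ by it: from now on $h(\mu)=h$ for all $\mu\in M$.

**Step 2. Set up the capacity.** Write $\mu_n$ for the law of $\omega|_{[-n,n]}$ under $\bar\mu$, and $H_n(\mu)=H(\mu_n)$. Define ensembles of elements of $M$, $b(m)$ and $\varphi m$ as before, and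
$$I_n(m)=I(\Theta;\omega|_{[-n,n]})=H_n(b(m))-\sum_ip_iH_n(\mu_i),\qquad J_n=\sup_mI_n(m),$$
where now $\Theta=i$ with probability $p_i$, $x\sim\mu_\Theta$, and $\omega$ is the label sequence of $x$. The formula for $I_n$ uses that $\mu\mapsto\mu_n$ is affine. Property (a) holds by data processing, and (d) by the same computation as before.

**Step 3. The capacity is sublinear.** Let $H^{[L]}(\mu)$ be the entropy of $\omega|_{[0,L)}$ under $\bar\mu$. It is continuous in $\mu$, and $\bar\mu$ is shift-invariant, so $2^{-k}H^{[2^k]}$ decreases on $M$ to $h(\bar\mu)=h+\int g\,d\mu$ (Lemma 5). This limit is continuous on $M$, because $h$ is constant there and $g$ is continuous. By Dini's theorem the convergence is uniform. Put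
$$E_L=\sup_{\mu\in M}\Big(H^{[L]}(\mu)-L\big(h+\int g\,d\mu\big)\Big).$$
By (1) for $\bar\mu$, $E_L\ge0$; it is subadditive in $L$, and $E_{2^k}/2^k\to0$, so $E_L=o(L)$ as in Theorem 2. For an ensemble $m$, use the upper bound at $b(m)$ and the lower bound (1) at each $\bar\mu_i$:
$$I_n(m)\le E_{2n+1}+(2n+1)\Big(h+\int g\,db(m)\Big)-\sum_ip_i(2n+1)\Big(h+\int g\,d\mu_i\Big)=E_{2n+1},$$
since $\int g\,db(m)=\sum_ip_i\int g\,d\mu_i$. So $0\le J_n\le E_{2n+1}=o(n)$.

**Step 4. Automorphisms enlarge the window, up to a uniform error.** We claim: for finite $F\subset\Gamma$ and $\eta>0$ there is $r\ge1$ with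
$$I_{n+r}(\varphi m)\ge I_n(m)-\eta\qquad\text{for all }\varphi\in F,\text{ all }n\text{ and all ensembles }m.\tag{8}$$
The plan is to use the labels of $y=\varphi x$ on the larger window to build an approximation of $x$, to draw labels from that approximation, and to show that these agree with the labels of $x$ except for a bounded, small amount of entropy.

*Choice of $\ell$.* By uniform continuity of the maps $\varphi^{-1}$ there is $\rho>0$ such that $d(y,y')<\rho$ implies $d(\varphi^{-1}y,\varphi^{-1}y')<\varepsilon$ for all $\varphi\in F$. Choose $\ell$ with $\varepsilon k^{-\ell}<\rho$. By Lemma 4, if $d(T^iy,T^iy')<\varepsilon$ for $|i|\le\ell$, then $d(\varphi^{-1}y,\varphi^{-1}y')<\varepsilon$ for all $\varphi\in F$. Let $r>\ell$, to be fixed later, and fix $\varphi\in F$, $n$ and $m$.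

*The random variables.* For each word $w\in A^{[-n-r,n+r]}$ for which it is possible, choose a point $y_w$ with $f_{w_j}(T^jy_w)>0$ for all $|j|\le n+r$, and put $x_w=\varphi^{-1}y_w$. Take $\Theta$, then $x\sim\mu_\Theta$, and set $y=\varphi x$. Given $(\Theta,x)$, let $w$ be the random labels of $y$ on $[-n-r,n+r]$; almost surely $f_{w_j}(T^jy)>0$ for all these $j$, so $y_w$ exists. Given $(\Theta,x,w)$, take independently for $|j|\le n$ pairs $(X_j,X_j')$ that are optimally coupled with laws $p=f(T^jx)$ and $q=f(T^jx_w)$. Explicitly, with $c_a=\min(p_a,q_a)$ and $\tau=1-\sum_ac_a=\frac12\|p-q\|_1$, the pair equals $(a,b)$ with probability $c_a\mathbf 1_{a=b}+(p_a-c_a)(q_b-c_b)/\tau$ (without the second term if $\tau=0$). This has marginals $p$ and $q$ and depends on them in a Borel way. Since $(p_a-c_a)(q_a-c_a)=0$, the two entries differ with probability exactly $\tau$. Put $X=(X_j)_{|j|\le n}$ and $X'=(X_j')_{|j|\le n}$.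

*Three information facts.* First, given $(\Theta,x,w)$ the $X_j$ are independent with laws $f(T^jx)$, which do not involve $w$; so given $(\Theta,x)$, $X$ has the law of the labels of $x$ on $[-n,n]$, and $I(\Theta;X)=I_n(m)$. Second, given $\Theta$ we have $y\sim\varphi_*\mu_\Theta$, and $w$ consists of the labels of $y$; so $I(\Theta;w)=I_{n+r}(\varphi m)$. Third, given $(\Theta,x,w)$ the law of $X'$ depends only on $w$; so given $w$, $X'$ is independent of $\Theta$, and $I(\Theta;X')\le I(\Theta;w)$.

*Closeness.* For $|i|\le n+r$, almost surely both $T^iy$ and $T^iy_w$ lie in $\{f_{w_i}>0\}$, so $d(T^iy,T^iy_w)\le\varepsilon/2<\varepsilon$. Let $|i|\le n+r-\ell$. The choice of $\ell$ applies to $T^iy,T^iy_w$; since $\varphi^{-1}T^i=T^i\varphi^{-1}$, it gives $d(T^ix,T^ix_w)<\varepsilon$. For $|j|\le n$, apply Lemma 4 to $T^jx,T^jx_w$ with window radius $n-|j|+r-\ell$: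
$$d(T^jx,T^jx_w)\le\varepsilon k^{-(n-|j|+r-\ell)}.$$
By (6) the coupled labels satisfy
$$P(X_j\ne X_j')\le e_j:=\Lambda\varepsilon k^{-(n-|j|+r-\ell)} .$$

*Summable errors.* Let $\beta(e)=-e\log e-(1-e)\log(1-e)+e\log|A|$. It is nondecreasing on $[0,\frac12]$, because $\beta'(e)=\log\frac{1-e}e+\log|A|\ge0$ on $(0,\frac12)$. Take $r$ so large that $\Lambda\varepsilon k^{-(r-\ell)}\le\frac12$; then all $e_j\le\frac12$. Fano's inequality, $H(X_j\mid X_j')\le\beta(P(X_j\ne X_j'))$, follows by first revealing whether $X_j=X_j'$. Hence
$$H(X\mid X')\le\sum_{|j|\le n}H(X_j\mid X_j')\le\sum_{|j|\le n}\beta(e_j)\le2\sum_{s\ge0}\beta\big(\Lambda\varepsilon k^{-(s+r-\ell)}\big)=:\eta_r,$$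
because each value $s=n-|j|$ occurs at most twice. As $k>1$, the terms decay like $tk^{-t}$ with $t=s+r-\ell$, so the series converges. It is a tail of a fixed convergent series, so $\eta_r\to0$ as $r\to\infty$. It does not depend on $n$, $m$ or $\varphi\in F$.

*Assembling (8).* By the chain rule and the three facts,
$$I_n(m)=I(\Theta;X)\le I(\Theta;X,X')=I(\Theta;X')+I(\Theta;X\mid X')\le I(\Theta;X')+H(X\mid X')\le I_{n+r}(\varphi m)+\eta_r .$$
Choose $r$ with $\eta_r\le\eta$. This proves (8).

**Step 5. Conclude.** Given finite $F\subset\Gamma$, $\eta>0$ and $n_0$, take $r$ from (8). By Steps 2 and 3 and Lemma 2 there is $n\ge n_0$ with $J_{n+r}-J_n<\eta$. Take $m$ with $I_n(m)>J_n-\eta$. Then $I_{n+r}(m)\ge I_n(m)\ge J_{n+r}-2\eta$, and $I_{n+r}(\varphi m)\ge J_{n+r}-3\eta$ for $\varphi\in F$. Apply (d) at level $n+r$ to $m$ and $\varphi m$; since $I_{n+r}(\frac12m+\frac12\varphi m)\le J_{n+r}$,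
$$\tfrac18\|b(m)_{n+r}-(\varphi_*b(m))_{n+r}\|_1^2\le3\eta .$$
Marginalizing to $[-n_0,n_0]$, we see that $b(m)\in K(F,n_0,\sqrt{24\eta})$. The maps $\mu\mapsto\mu_n$ satisfy the assumptions of Lemma 3: they are continuous, norms do not increase when marginalizing, and if $\mu_n=\nu_n$ for all $n$, then $\bar\mu=\bar\nu$, so $\mu=\nu$ by Lemma 5(i). As $\eta$ was arbitrary, Lemma 3 gives a $\Gamma$-invariant measure in $M$, which by Step 1 has maximal entropy in the original set. $\blacksquare$

## The Cantor set, constant maps and two fixed points

Three examples show which hypotheses cannot be weakened.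

**Expansiveness cannot be dropped,** even for zero-dimensional systems of zero entropy. This is Example 1: the identity map of the Cantor set has no measure invariant under all its automorphisms.

**Automorphisms cannot be replaced by endomorphisms.** On $\{0,1\}^{\mathbb Z}$ the constant maps $x\mapsto0^\infty$ and $x\mapsto1^\infty$ are continuous and commute with the shift. The first sends every probability measure to $\delta_{0^\infty}$ and the second sends every one to $\delta_{1^\infty}$, so they have no common invariant probability measure. In the proof, it is property (b) that needs an inverse: we recovered $x$ from $\varphi(x)$.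

**Ergodicity cannot be required.** For $\Sigma=\{0^\infty,1^\infty\}$ the exchange of the two points is an automorphism, so the unique characteristic measure is $\frac12(\delta_{0^\infty}+\delta_{1^\infty})$. It is not ergodic, since each point is fixed by the shift.
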